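\title{Indecomposable ultrafilters, mapping reflection, and the P-ideal dichotomy}

\begin{abstract}
An ultrafilter on an uncountable cardinal $\kappa$ is indecomposable if it behaves like a $\kappa$-complete ultrafilter up to a countable error. We show that the Mapping Reflection Principle implies that every uncountable strong limit cardinal carrying a uniform indecomposable ultrafilter is measurable or a supremum of countably many measurable cardinals. The P-ideal dichotomy does not imply this: from a supercompact cardinal with infinitely many measurable cardinals above it we construct a model of the P-ideal dichotomy in which $\aleph_\omega$ is a strong limit cardinal carrying such an ultrafilter. The first proof uses mapping reflection to extract a single thread from a system that is coherent only modulo an ultrafilter on $\omega$. The second rests on a transfer theorem: under a closure assumption, the P-ideal dichotomy descends from the extension by a full product of $\sigma$-closed posets to the extension by its reduced product modulo a P-point.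
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Indecomposable ultrafilters}

We work in ZFC. Let $\kappa$ be an uncountable cardinal and $U$ an ultrafilter on $\kappa$. We call $U$ \emph{uniform} if every element of $U$ has cardinality $\kappa$. For a cardinal $\theta$, we call $U$ \emph{$\theta$-indecomposable} if for every function $g:\kappa\to\theta$ there is $Z\subseteq\theta$ with $|Z|<\theta$ and $g^{-1}[Z]\in U$. Finally, $U$ is \emph{indecomposable} if it is $\theta$-indecomposable for every cardinal $\theta$ with $\aleph_1\le\theta<\kappa$.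

A function $g:\kappa\to\theta$ is a partition of $\kappa$ into at most $\theta$ pieces, and $\theta$-indecomposability says that fewer than $\theta$ pieces already cover a set in $U$. If $U$ is indecomposable, this reduction can be repeated until only countably many pieces are left (Lemma~\ref{lem:countable}). Recall that an ultrafilter is \emph{$\lambda$-complete} if it is closed under intersections of fewer than $\lambda$ members, and that an uncountable cardinal $\kappa$ is \emph{measurable} if it carries a nonprincipal $\kappa$-complete ultrafilter. For a $\kappa$-complete ultrafilter, a single piece of a partition into fewer than $\kappa$ pieces is large (Lemma~\ref{lem:complete}). Indecomposability is thus $\kappa$-completeness up to a countable error, and there are two basic examples.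

\begin{example}\label{ex:sum}
(a) Let $U$ be a nonprincipal $\kappa$-complete ultrafilter on $\kappa$. A set of size less than $\kappa$ is a union of fewer than $\kappa$ singletons, so it is not in $U$; thus $U$ is uniform. Every $g:\kappa\to\theta$ with $\theta<\kappa$ is constant on a set in $U$, so $U$ is indecomposable.

(b) Let $\kappa_0<\kappa_1<\cdots$ be measurable, let $\mu_n$ be a nonprincipal $\kappa_n$-complete ultrafilter on $\kappa_n$, let $\kappa=\sup_n\kappa_n$, and let $D$ be a nonprincipal ultrafilter on $\omega$. The \emph{$D$-sum} of the $\mu_n$ is the ultrafilter $U$ on $\kappa$ given by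
\[
A\in U\iff\{n:A\cap\kappa_n\in\mu_n\}\in D .
\]
If $|A|<\kappa$, then $|A\cap\kappa_n|<\kappa_n$ for all large $n$, so $A\notin U$ by (a); thus $U$ is uniform. If $g:\kappa\to\theta$ with $\aleph_1\le\theta<\kappa$, then for each $n$ with $\kappa_n>\theta$ the function $g\restriction\kappa_n$ takes a constant value $\xi_n$ on a set in $\mu_n$. The set $Z$ of these values is countable and $g^{-1}[Z]\in U$. So $U$ is indecomposable.
\end{example}

Hence every cardinal that is measurable or a supremum of countably many measurable cardinals carries a uniform indecomposable ultrafilter, and it is natural to ask for the converse. Two degenerate cases must be set aside. Principal ultrafilters are indecomposable, which is why uniformity is required. For $\kappa=\aleph_1$ there is no $\theta$ to test, so every ultrafilter extending the co-countable filter on $\omega_1$ is uniform and indecomposable. Beyond these cases, it is known that the Proper Forcing Axiom ($\mathsf{PFA}$) gives the converse: under $\mathsf{PFA}$, any cardinal $\kappa>\aleph_1$ carrying a uniform indecomposable ultrafilter is either measurable or a supremum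 of countably many measurable cardinals. This paper determines, for strong limit $\kappa$, whether $\mathsf{PFA}$ can be replaced by either of two combinatorial principles, which we now recall.

\subsection{The two principles and the question}

Write $Z\subseteq^*A$ if $Z\setminus A$ is finite. An ideal $\mathcal I\subseteq[S]^{\le\omega}$ of countable subsets of a set $S$ is a \emph{P-ideal} if for every countable family $\{Z_n:n<\omega\}\subseteq\mathcal I$ there is $A\in\mathcal I$ with $Z_n\subseteq^*A$ for all $n$. A set $Y\subseteq S$ is \emph{orthogonal} to $\mathcal I$, written $Y\perp\mathcal I$, if $Y\cap Z$ is finite for every $Z\in\mathcal I$. Since $\mathcal I$ is closed under subsets, this holds exactly when $Y$ includes no infinite member of $\mathcal I$.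

\begin{definition}
The \emph{P-ideal dichotomy} ($\mathsf{PID}$) states: for every set $S$ and every P-ideal $\mathcal I$ of countable subsets of $S$ containing all finite subsets of $S$, either
\begin{enumerate}
\item[(1)] there is an uncountable $A\subseteq S$ with $[A]^{\le\omega}\subseteq\mathcal I$, or
\item[(2)] $S=\bigcup_{k<\omega}S_k$ with each $S_k$ orthogonal to $\mathcal I$.
\end{enumerate}
\end{definition}

The alternatives exclude each other: some $S_k$ would meet $A$ in an infinite set, and a countably infinite subset of $S_k\cap A$ would be a member of $\mathcal I$ inside $S_k$. So $\mathsf{PID}$ says that (2) is the only obstruction to (1). By a theorem of Todor\v{c}evi\'c, $\mathsf{PFA}$ implies $\mathsf{PID}$.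

For an uncountable set $X$, let $[X]^\omega$ be the set of countably infinite subsets of $X$. A set $C\subseteq[X]^\omega$ is \emph{club} if every countable subset of $X$ is included in a member of $C$ and $C$ is closed under unions of increasing $\omega$-sequences; a set is \emph{stationary} if it meets every club. The \emph{Ellentuck topology} on $[X]^\omega$ has the basic open sets
\[
[x,N]=\{Y\in[X]^\omega:x\subseteq Y\subseteq N\}\qquad(N\in[X]^\omega,\ x\subseteq N\text{ finite}).
\]
A typical open set is $\{N:a\in N,\ t\notin N\}$, the union of the sets $[\{a\},N]$ over its members $N$: an open condition may demand that finitely many points are present and that any points are absent. For regular $\theta$ let $H(\theta)$ be the collection of sets whose transitive closure has size less than $\theta$. If $M\prec H(\theta)$ is countable and $X\in M$, a set $\Sigma\subseteq[X]^\omega$ is \emph{$M$-stationary} if $\Sigma\cap C\cap M\neq\emptyset$ for every club $C\subseteq[X]^\omega$ with $C\in M$. An \emph{open stationary set mapping} is a function $\Sigma$, for an uncountable set $X$ and a regular $\theta$ with $[X]^\omega\in H(\theta)$,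 whose domain is a club in $[H(\theta)]^\omega$ consisting of countable $M\prec H(\theta)$ with $X\in M$, such that each $\Sigma(M)\subseteq[X]^\omega$ is open and $M$-stationary. A sequence $\langle N_\nu:\nu<\omega_1\rangle$ is a \emph{continuous $\in$-chain} if $N_\xi\in N_\nu$ for $\xi<\nu$ and $N_\nu=\bigcup_{\xi<\nu}N_\xi$ for limit $\nu>0$.

\begin{definition}
The \emph{Mapping Reflection Principle} ($\mathsf{MRP}$) states: for every open stationary set mapping $\Sigma$ there is a continuous $\in$-chain $\langle N_\nu:\nu<\omega_1\rangle$ of elements of the domain of $\Sigma$ such that for every limit $\nu$ with $0<\nu<\omega_1$ there is $\nu_0<\nu$ with $N_\xi\cap X\in\Sigma(N_\nu)$ whenever $\nu_0<\xi<\nu$.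
\end{definition}

In words, along some chain the traces $N_\xi\cap X$ approach $N_\nu\cap X$ through the prescribed set $\Sigma(N_\nu)$. The following question comes from the work of Lambie-Hanson, Rinot and Zhang \cite{LRZ}.

\begin{quote}
\emph{Does $\mathsf{PID}$ or $\mathsf{MRP}$ imply that any uncountable strong limit cardinal carrying a uniform indecomposable ultrafilter is either measurable or a supremum of countably many measurable cardinals?}
\end{quote}

\subsection{Results}

The two principles have a similar shape: each promises an object of size $\aleph_1$ unless an obstruction is present, so one might expect the same answer for both. The answer is yes for $\mathsf{MRP}$ and, granting large cardinals, no for $\mathsf{PID}$.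

\begin{theorem}\label{thm:A}
Assume $\mathsf{MRP}$. Let $\kappa$ be an uncountable cardinal with $\lambda^{\aleph_1}<\kappa$ for all $\lambda<\kappa$. If $\kappa$ carries a uniform indecomposable ultrafilter, then $\kappa$ is measurable or a supremum of countably many measurable cardinals.
\end{theorem}

An uncountable strong limit $\kappa$ satisfies the hypothesis, since $\aleph_1\le2^{\aleph_0}<\kappa$ and hence $\lambda^{\aleph_1}\le2^{\max(\lambda,\aleph_1)}<\kappa$ for $\lambda<\kappa$.

\begin{theorem}\label{thm:B}
Suppose that $V\models\mathsf{PFA}$ and that there are infinitely many measurable cardinals. Then some forcing extension $W$ of $V$ satisfies $\mathsf{PID}$, and in $W$ the cardinal $\aleph_\omega$ is a strong limit carrying a uniform indecomposable ultrafilter.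
\end{theorem}

\begin{corollary}\label{cor:con}
If ``\,$\mathrm{ZFC}$ + there is a supercompact cardinal with infinitely many measurable cardinals above it'' is consistent, then so is ``\,$\mathrm{ZFC}+\mathsf{PID}$ + $\aleph_\omega$ is a strong limit cardinal carrying a uniform indecomposable ultrafilter''. In a model of the latter theory, $\aleph_\omega$ is neither measurable nor a supremum of countably many measurable cardinals.
\end{corollary}

\begin{proof}
If $\lambda$ is supercompact, Baumgartner's poset of size $\lambda$ forces $\mathsf{PFA}$, and the measurable cardinals above $\lambda$ stay measurable by the L\'evy--Solovay theorem. Theorem~\ref{thm:B} applies in this extension. Measurable cardinals are inaccessible, while $\aleph_\omega$ is singular and every uncountable cardinal below it is a successor. So no cardinal $\le\aleph_\omega$ is measurable.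
\end{proof}

Both proofs grow out of Example~\ref{ex:sum}(b). A lemma of Silver (Section~\ref{sec:silver}) shows that every indecomposable $U$ as in Theorem~\ref{thm:A} has, like a $D$-sum, a canonical projection $D$ to $\omega$ through which all small partitions factor. What is missing is a measure at an individual coordinate $n$: the information that $U$ provides about coordinates is coherent only modulo $D$. Section~\ref{sec:MRP} shows that $\mathsf{MRP}$ repairs this at one coordinate. Sections~\ref{sec:reduced} and~\ref{sec:model} build a model in which it cannot be repaired: the measures at the coordinates exist only in further generic extensions, while their $D$-sum exists outright.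

\medskip
\noindent\textbf{Notation.} For a filter $D$ on $\omega$, $D^*=\{\omega\setminus A:A\in D\}$; for an ultrafilter, $D^*=\mathcal P(\omega)\setminus D$. Two functions agree \emph{off $F$} if they agree on the complement of $F$. For $g:\kappa\to Y$, $g_*U=\{A\subseteq Y:g^{-1}[A]\in U\}$, an ultrafilter on $Y$. The characteristic function of $A\subseteq\kappa$ is $1_A:\kappa\to2$.

\section{Factoring through $\omega$}\label{sec:silver}

We begin with the link between partitions, completeness and measurable cardinals.

\begin{lemma}\label{lem:complete}
Let $\mathcal V$ be an ultrafilter on $\kappa$ and $\eta$ an infinite cardinal.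
\begin{enumerate}
\item[(a)] $\mathcal V$ is $\eta^+$-complete if and only if every $g:\kappa\to\eta$ is constant on a set in $\mathcal V$.
\item[(b)] If $\mathcal V$ is nonprincipal and $\eta^+$-complete, there is a measurable $\mu$ with $\eta<\mu\le\kappa$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If no fiber of $g$ is in $\mathcal V$, the complements of the fibers are $\eta$ members of $\mathcal V$ with empty intersection. Conversely, let $A_\xi\in\mathcal V$ for $\xi<\eta$. Let $g(x)$ be the least $\xi$ with $x\notin A_\xi$, and $g(x)=\eta$ if there is none. As $|\eta+1|=\eta$, the function $g$ is constant on some $B\in\mathcal V$. The value is not any $\xi<\eta$, since $B$ meets $A_\xi$. So $B\subseteq\bigcap_\xi A_\xi$.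

(b) Let $\mu$ be the least cardinal such that some $A_\xi\in\mathcal V$ $(\xi<\mu)$ have intersection $A\notin\mathcal V$. The complements of singletons show that $\mu\le\kappa$; also $\mu>\eta$, and $\mathcal V$ is $\mu$-complete. Define $g:\kappa\to\mu$ by letting $g(x)$ be the least $\xi$ with $x\notin A_\xi$ if $x\notin A$, and $g(x)=0$ if $x\in A$. Then $g^{-1}\{\xi\}\subseteq(\kappa\setminus A_\xi)\cup A\notin\mathcal V$, so $g_*\mathcal V$ is a nonprincipal $\mu$-complete ultrafilter on the uncountable cardinal $\mu$.
\end{proof}

For the rest of this section and all of Section~\ref{sec:MRP}, $U$ is a uniform indecomposable ultrafilter on $\kappa$, and $\lambda^{\aleph_1}<\kappa$ for all $\lambda<\kappa$. In particular $2^{\aleph_1}<\kappa$.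

\begin{lemma}\label{lem:countable}
If $g:\kappa\to Y$ and $|Y|<\kappa$, there is a countable $Z\subseteq Y$ with $g^{-1}[Z]\in U$.
\end{lemma}

\begin{proof}
Take $Z\subseteq Y$ of least cardinality $\theta$ with $g^{-1}[Z]\in U$, and suppose that $\theta$ is uncountable. Change $g$ off $g^{-1}[Z]$ to obtain $g':\kappa\to Z$. As $\aleph_1\le\theta<\kappa$, there is $Z'\subseteq Z$ with $|Z'|<\theta$ and $g'^{-1}[Z']\in U$. Then $g^{-1}[Z']\supseteq g'^{-1}[Z']\cap g^{-1}[Z]\in U$, against minimality.
\end{proof}

\begin{lemma}\label{lem:cof}
If $\kappa$ is singular, then $\operatorname{cf}(\kappa)=\omega$.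
\end{lemma}

\begin{proof}
Let $\langle\gamma_\zeta:\zeta<\mu\rangle$ be increasing and cofinal in $\kappa$ with $\mu=\operatorname{cf}(\kappa)<\kappa$, and let $g(x)$ be the least $\zeta$ with $x<\gamma_\zeta$. Take a countable $Z\subseteq\mu$ with $g^{-1}[Z]\in U$. If $\mu>\omega$, then $Z\subseteq\zeta$ for some $\zeta<\mu$, and $g^{-1}[Z]\subseteq\gamma_\zeta$ contradicts uniformity.
\end{proof}

For functions $g,e$ on $\kappa$, say that $e$ \emph{determines} $g$ if there is a function $h$ with $\{x:g(x)=h(e(x))\}\in U$. This relation is transitive. Call $g$ and $e$ \emph{equivalent} if each determines the other. Every function $g$ from $\kappa$ into a set of size less than $\kappa$ is equivalent to a function into $\omega$: take a countable $Z$ with $A=g^{-1}[Z]\in U$ and an injection $i:Z\to\omega$, and let $e=i\circ g$ on $A$ and $e=0$ off $A$. Silver's lemma says that one function into $\omega$ serves all $g$ at once.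

\begin{lemma}[Silver]\label{lem:silver}
There is $\pi:\kappa\to\omega$ such that for every $g:\kappa\to Y$ with $|Y|<\kappa$ there is $h:\omega\to Y$ with $\{x:g(x)=h(\pi(x))\}\in U$.
\end{lemma}

\begin{proof}
Suppose that no $\pi$ works. We construct $f_\xi:\kappa\to\omega$ for $\xi<\omega_1$ so that $f_\xi$ is not determined by the function $F_\xi(x)=\langle f_\zeta(x):\zeta<\xi\rangle$. Given $F_\xi$, which takes at most $2^{\aleph_0}<\kappa$ values, let $e:\kappa\to\omega$ be equivalent to it. By assumption $e$ does not determine some $g$ into a set of size less than $\kappa$. Let $f_\xi:\kappa\to\omega$ be equivalent to $g$. If $F_\xi$ determined $f_\xi$, then $e$ would determine $F_\xi$, then $f_\xi$, then $g$.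

The function $F(x)=\langle f_\xi(x):\xi<\omega_1\rangle$ takes at most $\omega^{\aleph_1}<\kappa$ values, so $F^{-1}[Z]\in U$ for some countable $Z$. Choose $\xi<\omega_1$ such that any two distinct members of $Z$ differ below $\xi$. On $F^{-1}[Z]$ the value $F(x)$ can be read off from $F(x)\restriction\xi=F_\xi(x)$. So $F_\xi$ determines $F$ and hence $f_\xi$, a contradiction.
\end{proof}

Fix $\pi$ as in Lemma~\ref{lem:silver} and let $D=\pi_*U$, an ultrafilter on $\omega$. If $D$ is principal, say $\pi^{-1}\{n\}\in U$, then every $g$ as above is constant with value $h(n)$ on a set in $U$, so $U$ is $\kappa$-complete and $\kappa$ is measurable. The proof below does not need to separate this case, but the nonprincipal case is the one to keep in mind.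

\section{Mapping reflection produces measures}\label{sec:MRP}

\subsection{Generalized points and the coherent system}

We fix a family $\mathcal G$ of \emph{test functions}. If $\kappa$ is regular, $\mathcal G$ is the set of all bounded functions $g:\kappa\to\kappa$. If $\kappa$ is singular, we fix an infinite cardinal $\eta<\kappa$ and let $\mathcal G$ be the set of all $g:\kappa\to\eta$. In both cases $1_A\in\mathcal G$ for all $A\subseteq\kappa$. For $a\subseteq\mathcal G$ put $Y_a=\{y<\kappa:1_{\{y\}}\in a\}$, the set of points that $a$ can single out.

We look for an ultrafilter on which every test function is constant. Such an ultrafilter assigns a value $v(g)$ to each $g\in\mathcal G$, just as a point $x<\kappa$ assigns the value $g(x)$. Conversely, an assignment that locally looks like a point yields an ultrafilter.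

\begin{lemma}\label{lem:point}
Let $v:\mathcal G\to\kappa$ be such that for every finite $a\subseteq\mathcal G$ there is $x\in\kappa\setminus Y_a$ with $v(g)=g(x)$ for all $g\in a$. Then $\mathcal V=\{A\subseteq\kappa:v(1_A)=1\}$ is a nonprincipal ultrafilter on $\kappa$, and every $g\in\mathcal G$ is constant on a set in $\mathcal V$.
\end{lemma}

\begin{proof}
Evaluating at a suitable $x$ for $a=\{1_A,1_{\kappa\setminus A}\}$ shows that exactly one of $A$ and $\kappa\setminus A$ is in $\mathcal V$; for $a=\{1_\kappa\}$ it gives $\kappa\in\mathcal V$; for $a=\{1_A,1_B,1_{A\cap B}\}$ it shows that $A\cap B\in\mathcal V$ if and only if $A,B\in\mathcal V$, which gives closure under intersections and, for $A\subseteq B$, upward closure. For $a=\{1_{\{y\}}\}$ we have $x\ne y$, so $\{y\}\notin\mathcal V$. For $g\in\mathcal G$ let $A=g^{-1}\{v(g)\}$ and $a=\{g,1_A\}$; then $g(x)=v(g)$, so $x\in A$ and $v(1_A)=1$.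
\end{proof}

The ultrafilter $U$ provides approximations to such a $v$. Let $\Lambda=[\mathcal G]^{\le\aleph_1}$, ordered by inclusion. The property of $\Lambda$ that matters is that \emph{a union of at most $\aleph_1$ members of $\Lambda$ is in $\Lambda$}. For $a\in\Lambda$ and $x<\kappa$ let $e_a(x)=\langle g(x):g\in a\rangle$, a function from $a$ to $\kappa$. All $g\in a$ map into one $\lambda<\kappa$: in the singular case $\lambda=\eta$, and in the regular case we take a supremum of $\aleph_1<\kappa$ bounds. So $e_a$ takes at most $\max(|\lambda|,2)^{\aleph_1}<\kappa$ values, and Lemma~\ref{lem:silver} gives a function $h_a$ on $\omega$ with $e_a=h_a\circ\pi$ on a set in $U$. Since $|Y_a|\le\aleph_1<\kappa$ and $U$ is uniform,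
\[
J_a=\{x\in\kappa\setminus Y_a:e_a(x)=h_a(\pi(x))\}\in U,\qquad R_a=\pi[J_a]\in D .
\]
Define $c_a(n):a\to\kappa$ by $c_a(n)=h_a(n)$ for $n\in R_a$, and let $c_a(n)$ be the zero function for $n\notin R_a$. Then:
\begin{enumerate}
\item[(c1)] if $n\in R_a$, then $c_a(n)=e_a(x)$ for some $x\in\kappa\setminus Y_a$;
\item[(c2)] if $a\subseteq b$ are in $\Lambda$, then $\{n:c_b(n)\restriction a=c_a(n)\}\in D$.
\end{enumerate}
For (c1), write $n=\pi(x)$ with $x\in J_a$. For (c2), if $n=\pi(x)$ with $x\in J_a\cap J_b$, then $c_b(n)\restriction a=e_b(x)\restriction a=e_a(x)=c_a(n)$; so the set in (c2) includes $\pi[J_a\cap J_b]\in D$.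

\begin{example}\label{ex:system}
Let $U$ be the $D$-sum of Example~\ref{ex:sum}(b), and let $\pi(x)$ be the least $n$ with $x<\kappa_n$. The fiber $\pi^{-1}\{n\}$ is in $\mu_n$, so $\pi_*U=D$, and $\pi$ determines every $g$ with small range, through the function sending $n$ to the value that $g$ takes $\mu_n$-almost everywhere. For $\kappa_n>\eta$ and $g\in\mathcal G$ call this value $v_n(g)$. As $\mu_n$ is $\aleph_2$-complete, for each $a\in\Lambda$ the points $x\in\pi^{-1}\{n\}\setminus Y_a$ with $e_a(x)=v_n\restriction a$ form a set in $\mu_n$. So one may choose $c_a(n)=v_n\restriction a$ whenever $\kappa_n>\eta$. At such a coordinate $n$ the functions $c_a(n)$ cohere exactly, their union is $v_n$, and $v_n(1_A)=1$ if and only if $A\cap\kappa_n\in\mu_n$: the measure is recovered from one coordinate of the system.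
\end{example}

In general the large set in (c2) depends on the pair $(a,b)$, and no coordinate needs to cohere exactly. The heart of the matter is the following substitute.

\begin{proposition}\label{prop:thread}
Assume $\mathsf{MRP}$. There are $n<\omega$ and $v:\mathcal G\to\kappa$ such that for every $a\in\Lambda$ there is $b\in\Lambda$ with $b\supseteq a$, $n\in R_b$ and $v\restriction a=c_b(n)\restriction a$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:A} from Proposition~\ref{prop:thread}]
Given $a$ and $b$ as in the proposition, (c1) gives $x\notin Y_b\supseteq Y_a$ with $c_b(n)=e_b(x)$, so $v(g)=g(x)$ for $g\in a$. Lemma~\ref{lem:point} yields a nonprincipal ultrafilter $\mathcal V$ on $\kappa$ on which every test function is constant.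

If $\kappa$ is regular, Lemma~\ref{lem:complete}(a) shows that $\mathcal V$ is $\lambda^+$-complete for every infinite $\lambda<\kappa$. So $\mathcal V$ is $\kappa$-complete and $\kappa$ is measurable. If $\kappa$ is singular, $\mathcal V$ is $\eta^+$-complete, and Lemma~\ref{lem:complete}(b) gives a measurable $\mu$ with $\eta<\mu\le\kappa$; as $\mu$ is regular, $\mu<\kappa$. Since $\eta<\kappa$ was arbitrary and $\operatorname{cf}(\kappa)=\omega$ by Lemma~\ref{lem:cof}, $\kappa$ is the supremum of countably many measurable cardinals.
\end{proof}

The rest of the section proves Proposition~\ref{prop:thread}, using only (c2) and $R_a\in D$.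

\subsection{Captured and free functions}

Let $X$ be the union of $\Lambda$ and the set of all functions from members of $\Lambda$ to $\kappa$; it is uncountable. Fix a regular $\theta>2^{|X|}$. We use the following standard facts.
\begin{itemize}
\item If $M\prec H(\theta)$, then an object definable in $H(\theta)$ from parameters in $M$ is in $M$; if some object in $H(\theta)$ has a property with parameters in $M$, then some object in $M$ has it; and a countable set $Z\in M$ is included in $M$, since $M$ contains an enumeration of $Z$ by $\omega$.
\item The countable $M\prec H(\theta)$ containing countably many given parameters form a club in $[H(\theta)]^\omega$. Countable intersections of clubs are club, so a countable union of nonstationary sets is nonstationary.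
\item (Pressing down.) If $\mathcal M\subseteq[H(\theta)]^\omega$ is stationary and $\varphi(M)\in M$ for $M\in\mathcal M$, then $\varphi$ is constant on a stationary subset of $\mathcal M$.
\end{itemize}
Let $\mathcal C$ be the club of countable $M\prec H(\theta)$ containing $\kappa,\mathcal G,\Lambda,X,D$ and $c=\langle c_a:a\in\Lambda\rangle$. For $M\in\mathcal C$ let $a_M=\bigcup(M\cap\Lambda)\in\Lambda$ and $c_M=c_{a_M}$. Every $a\in M\cap\Lambda$ is included in $a_M$, so $c_M(n)$ gives a coherent family of guesses $c_M(n)\restriction a$, for $a\in M\cap\Lambda$, at what $v\restriction a$ might be. To apply pressing down we need an object \emph{in $M$} that describes these guesses. If a thread $v\in M$ with $c_M(n)=v\restriction a_M$ existed, as in Example~\ref{ex:system}, the map $a\mapsto v\restriction a$ would be such an object. Since $\mathsf{MRP}$ speaks about countable sets, the right notion allows countably many candidates.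

\begin{definition}
Let $M\in\mathcal C$. A function $d:a_M\to\kappa$ is \emph{captured by $M$} if there is a function $F\in M$ on $\Lambda$ with countable values such that $d\restriction a\in F(a)$ for all $a\in M\cap\Lambda$. Otherwise $d$ is \emph{free over $M$}. Let $A_M=\{n<\omega:c_M(n)\text{ is free over }M\}$.
\end{definition}

The plan is to show that $\mathsf{MRP}$ forbids $A_M\in D$ for club many $M$, and then to press down on the capturing functions. A single free function $d$ gives an open $M$-stationary set at once, namely
\[
\{N\in[X]^\omega:\exists a\in N\cap M\cap\Lambda\ \ d\restriction a\notin N\}.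
\]
Indeed, for a club $C\in M$ choose $\Phi\in M$ with $a\in\Phi(a)\in C$ for all $a\in\Lambda$. As $\Phi$ does not capture $d$, there is $a\in M\cap\Lambda$ with $d\restriction a\notin\Phi(a)$, and $N=\Phi(a)\in C\cap M$ is in the displayed set. We shall need one $N$ that works for finitely many free functions simultaneously.

Consider two free functions $d_1,d_2$ and $\Phi\in M$ on $\Lambda^2$ with countable values. We want $a_1,a_2\in M$ with $d_1\restriction a_1,d_2\restriction a_2\notin\Phi(a_1,a_2)$. Choose $a_1$ first and let $t_1=d_1\restriction a_1$. The danger is that the choice of $a_2$ makes $\Phi(a_1,a_2)$ contain $t_1$. If $t_1\notin M$ this cannot happen, as $\Phi(a_1,a_2)\subseteq M$. If $t_1\in M$, the bad case is that $t_1\in\Phi(a_1,a)$ for all $a$ above some $b$. But only countably many $t$ are bad for $a_1$: if $t^\xi$ $(\xi<\omega_1)$ were bad with witnesses $b_\xi$, the countable set $\Phi(a_1,\bigcup_\xi b_\xi)$ would contain them all. So freeness of $d_1$ lets us choose $a_1$ with $t_1$ not bad. Then $t_1\notin\Phi(a_1,a)$ for cofinally many $a$, and freeness of $d_2$ lets us choose $a_2$ among these.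 With three or more functions, a finite set $\{t_1,\dots,t_{r-1}\}$ may be bad jointly, with $\Phi(\vec a,a)$ containing a different $t_i$ for different $a$; so we must work with finite sets.

\begin{lemma}\label{lem:free}
Let $M\in\mathcal C$, let $d_1,\dots,d_r:a_M\to\kappa$ be free over $M$, and let $\Phi:\Lambda^r\to[X]^{\le\omega}$ be in $M$. Then there are $a_1,\dots,a_r\in M\cap\Lambda$ with $d_i\restriction a_i\notin\Phi(a_1,\dots,a_r)$ for all $i$.
\end{lemma}

\begin{proof}
Induction on $r$; the case $r=0$ is vacuous. Let $r\ge1$. For $\vec a\in\Lambda^{r-1}$, call a nonempty $t\subseteq X$ with $|t|\le r-1$ \emph{blocking for $\vec a$} if there is $b\in\Lambda$ such that $t\cap\Phi(\vec a,a)\neq\emptyset$ for all $a\supseteq b$ in $\Lambda$. A pairwise disjoint family of blocking sets is countable: given $\aleph_1$ of them with witnesses $b_\xi$, the countable set $\Phi(\vec a,\bigcup_\xi b_\xi)$ would meet $\aleph_1$ disjoint sets. Let $\Phi'(\vec a)$ be the union of a maximal disjoint family of blocking sets for $\vec a$. It is countable, and by maximality it meets every blocking set. By elementarity we may take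 $\Phi'\in M$.

The induction hypothesis gives $\vec a=(a_1,\dots,a_{r-1})\in M$ with $t_i:=d_i\restriction a_i\notin\Phi'(\vec a)$ for $1\le i<r$. Let $I_0=\{i:t_i\in M\}$ and
\[
\Gamma=\{a\in\Lambda:t_i\notin\Phi(\vec a,a)\text{ for all }i\in I_0\}\in M .
\]
If $I_0=\emptyset$, then $\Gamma=\Lambda$. Otherwise $\{t_i:i\in I_0\}$ is disjoint from $\Phi'(\vec a)$, hence not blocking, which says that every $b\in\Lambda$ is included in a member of $\Gamma$. So in both cases there is a function $b\mapsto a(b)$ in $M$ with $b\subseteq a(b)\in\Gamma$. Let
\[
F(b)=\{e\restriction b:e\in\Phi(\vec a,a(b))\text{ is a function with }\operatorname{dom}(e)\supseteq b\}.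
\]
Then $F\in M$ has countable values. As $d_r$ is free, there is $b\in M\cap\Lambda$ with $d_r\restriction b\notin F(b)$. Put $a_r=a(b)\in\Gamma\cap M$. Then $d_r\restriction a_r\notin\Phi(\vec a,a_r)$, since otherwise $d_r\restriction b=(d_r\restriction a_r)\restriction b\in F(b)$. For $i\in I_0$ we have $t_i\notin\Phi(\vec a,a_r)$ because $a_r\in\Gamma$. For $i<r$ with $i\notin I_0$, the countable set $\Phi(\vec a,a_r)\in M$ is included in $M$, while $t_i\notin M$.
\end{proof}

\subsection{Reflection forces capturing}

For $M\in\mathcal C$ and $n<\omega$ let
\[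
\Sigma_n(M)=\{N\in[X]^\omega:\exists a\in N\cap M\cap\Lambda\ \ c_M(n)\restriction a\notin N\}.
\]
A reflecting chain for sets of this kind has initial segments that fail to be closed under $a\mapsto c_{N_\nu}(n)\restriction a$. The next lemma, a theorem of ZFC, says that coherence modulo $D$ makes every chain close off at $D$-many coordinates. The point is that the union of the $a_{N_\nu}$ is again in $\Lambda$, so one function $c_{a^*}$ sits above the whole chain.

\begin{lemma}\label{lem:chain}
Let $\langle N_\nu:\nu<\omega_1\rangle$ be a continuous $\in$-chain in $\mathcal C$. There are a limit ordinal $\nu>0$, a set $E\in D$ and an unbounded $C_0\subseteq\nu$ such that $N_\xi\cap X\notin\Sigma_n(N_\nu)$ for all $n\in E$ and $\xi\in C_0$.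
\end{lemma}

\begin{proof}
Since $N_\xi\in N_\nu$ is countable, $N_\xi\subseteq N_\nu$ for $\xi<\nu$. Let $a_\nu=a_{N_\nu}$, $a^*=\bigcup_\nu a_\nu\in\Lambda$ and $N^*=\bigcup_\nu N_\nu$. By (c2), $E_\nu=\{n:c_{a^*}(n)\restriction a_\nu=c_{a_\nu}(n)\}\in D$. For $a\in N^*\cap\Lambda$ let $\varphi_n(a)=c_{a^*}(n)\restriction a\in X$. If $n\in E_\nu$ and $a\in N_\nu\cap\Lambda$, then $a\subseteq a_\nu$ and
\begin{equation}\label{eq:phi}
\varphi_n(a)=c_{a_\nu}(n)\restriction a\in N_{\nu+1},
\end{equation}
because $a_\nu$ is definable from $N_\nu,\Lambda\in N_{\nu+1}$. Let $I$ be the set of $n$ with $n\in E_\nu$ for unboundedly many $\nu$. By \eqref{eq:phi}, $\varphi_n$ maps $N^*\cap\Lambda$ into $N^*$ for $n\in I$. For $\zeta<\omega_1$ the countable set $\{\varphi_n(a):n\in I,\ a\in N_\zeta\cap\Lambda\}$ is included in some $N_{\beta(\zeta)}$. Let $C$ be the club of limit $\xi>0$ with $\beta(\zeta)<\xi$ for all $\zeta<\xi$. By continuity, $\varphi_n$ maps $N_\xi\cap\Lambda$ into $N_\xi$ for $\xi\in C$ and $n\in I$.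

Each $n\notin I$ is in $E_\nu$ for boundedly many $\nu$ only, so $E_\nu\subseteq I$ for all large $\nu$. Take such a $\nu$ that is a limit point of $C$, and put $E=E_\nu$, $C_0=C\cap\nu$. For $n\in E$, $\xi\in C_0$ and $a\in N_\xi\cap\Lambda$ we get $c_{N_\nu}(n)\restriction a=\varphi_n(a)\in N_\xi\cap X$.
\end{proof}

To contradict Lemma~\ref{lem:chain} we need a reflecting chain for $\Sigma_n(N_\nu)$ with $n\in E\cap A_{N_\nu}$. But $E$ is known only after the chain is given, so the mapping must take care of all $n\in A_M$, while an open set can ask for only finitely many witnesses $a$. The way out is to attach to each $N$ a finite \emph{level} $\ell_M(N)$, which does not increase when $N$ shrinks and which tends to infinity as $N$ exhausts $M\cap X$, and to ask for witnesses only for $n\le\ell_M(N)$.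

\begin{lemma}\label{lem:MRP}
Assume $\mathsf{MRP}$. Then $\mathcal M_1=\{M\in\mathcal C:A_M\notin D\}$ is stationary in $[H(\theta)]^\omega$.
\end{lemma}

\begin{proof}
Otherwise there is a club $\mathcal C'\subseteq\mathcal C$ with $A_M\in D$ for all $M\in\mathcal C'$. Fix $M\in\mathcal C'$ and let $\langle C_i:i<\omega\rangle$ list the clubs of $[X]^\omega$ that are in $M$. Fix $k<\omega$ and let $r=|A_M\cap(k+1)|$. The club $C_0\cap\dots\cap C_k$ is in $M$, so there is $\Phi\in M$ on $\Lambda^r$ with $\{a_1,\dots,a_r\}\subseteq\Phi(a_1,\dots,a_r)\in C_0\cap\dots\cap C_k$. Lemma~\ref{lem:free}, applied to the functions $c_M(n)$ with $n\in A_M$, $n\le k$, gives a value $P_k$ of $\Phi$ with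
\[
P_k\in C_0\cap\dots\cap C_k\cap M,\qquad P_k\in\Sigma_n(M)\text{ for all }n\in A_M\text{ with }n\le k .
\]
As $P_k\in M$ is countable and $X$ is not, there is $z^M_k\in(M\cap X)\setminus P_k$. For $N\in[X]^\omega$ let $\ell_M(N)$ be the least $l$ with $z^M_l\notin N$, and $\ell_M(N)=\omega$ if there is none. Define
\[
\Sigma(M)=\{N\in[X]^\omega:\ell_M(N)<\omega\text{ and }N\in\Sigma_n(M)\text{ for all }n\in A_M\text{ with }n\le\ell_M(N)\}.
\]

\emph{$\Sigma(M)$ is open.} Let $N\in\Sigma(M)$ and let $x\subseteq N$ be a finite set containing a witness $a$ to $N\in\Sigma_n(M)$ for each $n\in A_M$ with $n\le\ell_M(N)$. If $Y\in[x,N]$, then $\ell_M(Y)\le\ell_M(N)$, the witnesses are in $Y$, and $c_M(n)\restriction a\notin N$ implies $c_M(n)\restriction a\notin Y$. So $Y\in\Sigma(M)$.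

\emph{$\Sigma(M)$ is $M$-stationary.} Since $z_k^M\notin P_k$, we have $\ell_M(P_k)\le k$, so $P_k\in\Sigma(M)\cap C_k\cap M$.

Thus $\Sigma$, with domain $\mathcal C'$, is an open stationary set mapping. Let $\langle N_\nu:\nu<\omega_1\rangle$ be a chain given by $\mathsf{MRP}$, take $\nu,E,C_0$ as in Lemma~\ref{lem:chain}, and put $M=N_\nu$. Pick $n\in E\cap A_M$; both sets are in $D$. For all large $\xi<\nu$ we have $N_\xi\cap X\in\Sigma(M)$. The points $z_0^M,\dots,z_n^M$ lie in $M\cap X=\bigcup_{\xi<\nu}N_\xi\cap X$, so also $\ell_M(N_\xi\cap X)>n$ for all large $\xi<\nu$. Hence $N_\xi\cap X\in\Sigma_n(M)$ for all large $\xi<\nu$, and a large $\xi\in C_0$ contradicts Lemma~\ref{lem:chain}.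
\end{proof}

\subsection{From countably many candidates to one thread}

\begin{proof}[Proof of Proposition~\ref{prop:thread}]
For $M\in\mathcal M_1$ both $\omega\setminus A_M$ and $R_{a_M}$ are in $D$. Pick $n_M$ in their intersection and $F_M\in M$ capturing $c_M(n_M)$. Pressing down on $M\mapsto(n_M,F_M)\in M$ gives a stationary $\mathcal M_2\subseteq\mathcal M_1$ and fixed $n,F$ with $n_M=n$ and $F_M=F$ for $M\in\mathcal M_2$. For $a\in\Lambda$ let $T_a$ be the set of all $t$ such that
\[
\mathcal M(a,t)=\{M\in\mathcal M_2:a\in M,\ c_M(n)\restriction a=t\}
\]
is stationary. If $M\in\mathcal M_2$ and $a\in M$, then $c_M(n)\restriction a\in F(a)$. So $T_a\subseteq F(a)$ is countable, and it is nonempty because the stationary set $\{M\in\mathcal M_2:a\in M\}$ is the countable union of the sets $\mathcal M(a,t)$, $t\in F(a)$. For $a\subseteq a'$ in $\Lambda$,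
\begin{equation}\label{eq:onto}
T_a=\{t'\restriction a:t'\in T_{a'}\}.
\end{equation}
If $t'\in T_{a'}$, then $\mathcal M(a,t'\restriction a)$ includes the stationary set $\{M\in\mathcal M(a',t'):a\in M\}$. If $t\in T_a$, split the stationary set $\{M\in\mathcal M(a,t):a'\in M\}$ according to $c_M(n)\restriction a'\in F(a')$; a stationary piece gives $t'\in T_{a'}$ extending $t$.

The sets $T_a$ form an inverse system of countable nonempty sets with surjective maps. As in the proof of Silver's lemma, such a system cannot keep splitting for $\omega_1$ steps: we claim that there are $a_0\in\Lambda$ and $t_0\in T_{a_0}$ such that for every $a\supseteq a_0$ in $\Lambda$ exactly one member of $T_a$ extends $t_0$. Suppose not. By \eqref{eq:onto} extensions always exist, so for every $a$ and $t\in T_a$ there is $a'\supseteq a$ such that $t$ has two extensions in $T_{a'}$; by \eqref{eq:onto} again they lift to two extensions in $T_{a''}$ for every $a''\supseteq a'$. Since $T_a$ is countable, the union of the $a'$ over $t\in T_a$ is in $\Lambda$ and works for all $t\in T_a$. So there is an increasing sequence $\langle a_\xi:\xi<\omega_1\rangle$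 in $\Lambda$ such that each member of $T_{a_\xi}$ has two extensions in $T_{a_{\xi+1}}$. Let $b=\bigcup_\xi a_\xi\in\Lambda$. Two distinct members of $T_b$ differ on some $a_\xi$, and $T_b$ is countable, so for some $\xi$ restriction to $a_\xi$ is injective on $T_b$. But two extensions in $T_{a_{\xi+1}}$ of one member of $T_{a_\xi}$ lift to distinct members of $T_b$ with the same restriction to $a_\xi$. This proves the claim.

For $a\supseteq a_0$ let $t_a\in T_a$ be the unique extension of $t_0$. If $a_0\subseteq a\subseteq a'$, then $t_{a'}\restriction a\in T_a$ extends $t_0$, so it equals $t_a$. As $\Lambda$ is directed and $a_0\cup\{g\}\in\Lambda$ for $g\in\mathcal G$, the union $v=\bigcup_{a\supseteq a_0}t_a$ is a function from $\mathcal G$ to $\kappa$. Given $a\in\Lambda$, let $a'=a\cup a_0$, take $M\in\mathcal M(a',t_{a'})$ and put $b=a_M$. Then $a\subseteq a'\subseteq b$, $n\in R_b$, and $c_b(n)\restriction a=t_{a'}\restriction a=v\restriction a$.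
\end{proof}

\begin{remark}
Only finite $a$ are needed in Lemma~\ref{lem:point}, but closure of $\Lambda$ under unions of length $\omega_1$ is used three times: for blocking sets, for $a^*$ in Lemma~\ref{lem:chain}, and for $b$ in the last proof. This forces us to admit $a$ of size $\aleph_1$, and it is the source of the hypothesis $\lambda^{\aleph_1}<\kappa$, which bounds the range of $e_a$; Lemma~\ref{lem:silver} needs only $2^{\aleph_1}<\kappa$. Uniformity is used for $\operatorname{cf}(\kappa)=\omega$ and to avoid $Y_a$, that is, to make $\mathcal V$ nonprincipal. The principle $\mathsf{MRP}$ enters only in Lemma~\ref{lem:MRP}.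
\end{remark}

\section{Reduced products and the P-ideal dichotomy}\label{sec:reduced}

The model of Theorem~\ref{thm:B} will lie between a model $V_1$ and an extension $V_1[H]$ of $V_1$ by a product of collapses in which $\mathsf{PFA}$ holds. This section shows how $\mathsf{PID}$ passes down to the intermediate model.

\subsection{Conventions}

A \emph{poset} is a preorder with a largest element $1$; smaller conditions are stronger. A \emph{filter} is a nonempty upward closed subset in which any two members have a common lower bound. A set $\mathcal D$ is \emph{dense below $q$} if every $q'\le q$ has an extension in $\mathcal D$, and \emph{open} if it is closed downward. A generic filter containing $q$ meets every ground model set that is dense below $q$. A poset is \emph{${<}\rho$-closed} if every descending sequence of length less than $\rho$ has a lower bound, and \emph{$\sigma$-closed} if it is ${<}\omega_1$-closed; a ${<}\rho$-closed poset adds no functions from ordinals below $\rho$ to the ordinals. We argue with generic filters in the usual way, as if every condition lay in a filter generic over the model at hand.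 An \emph{$\omega_1$-sequence} is a function with domain $\omega_1$.

\begin{lemma}\label{lem:seq}
Let $V''$ be a generic extension of $V'$ and $\delta$ an ordinal such that every function in $V''$ from $\delta$ to the ordinals is in $V'$. Then every function in $V''$ from an ordinal $\gamma\le\delta$ into $V'$ is in $V'$.
\end{lemma}

\begin{proof}
The range of such a function $s$ is included in a set $Z\in V'$, namely a rank initial segment of $V'$. Let $b\in V'$ be a bijection from $Z$ onto an ordinal. Then $b\circ s$, extended to $\delta$ by zeros, is in $V'$, and so is $s$.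
\end{proof}

A \emph{P-point} is a nonprincipal ultrafilter $D$ on $\omega$ such that for every countable family $\{A_i:i<\omega\}\subseteq D$ there is $E\in D$ with $E\subseteq^*A_i$ for all $i$.

\subsection{The reduced product and its quotient}\label{sub:quotient}

Let $V_1$ be a model of ZFC, and in $V_1$ let $\langle\mathbb P_n:n<\omega\rangle$ be a sequence of posets and $D$ a nonprincipal ultrafilter on $\omega$. Let $\mathbb P=\prod_n\mathbb P_n$ be the full support product, ordered pointwise by $\le$. Write $d\le_Dd'$ if $\{n:d(n)\le d'(n)\}\in D$, and $d=_Dd'$ if $\{n:d(n)=d'(n)\}\in D$. The \emph{reduced product} is the poset $\mathbb P_D=(\mathbb P,\le_D)$. For $p,s\in\mathbb P$ and $F\subseteq\omega$ in $V_1$, let $p\oplus_Fs\in\mathbb P$ be the function that agrees with $p$ on $F$ and with $s$ off $F$.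

Let $G$ be $\mathbb P_D$-generic over $V_1$, let $W=V_1[G]$, and let $\mathbb Q=(G,\le)$, with the \emph{pointwise} order.

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] If $d'\le_Dd$ in $\mathbb P$, there is $d''\le d$ with $d''=_Dd'$.
\item[(b)] If $q\in G$, $q'\in\mathbb P$ and $q'=_Dq$, then $q'\in G$. In particular $p\oplus_Fs\in G$ if $p\in G$ and $F\in D$, or if $s\in G$ and $F\in D^*$.
\item[(c)] If $d,d'\in G$, there is $h\in G$ with $h\le d$ and $h\le_Dd'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Take $d''=d'\oplus_Fd$ for $F=\{n:d'(n)\le d(n)\}$. (b) $q\le_Dq'$, and $G$ is closed upward under $\le_D$. (c) Take $r\in G$ with $r\le_Dd,d'$, and by (a) take $h\le d$ with $h=_Dr$.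
\end{proof}

\begin{lemma}\label{lem:quotient}
If $H$ is $\mathbb Q$-generic over $W$, then $H$ is $\mathbb P$-generic over $V_1$ and $W[H]=V_1[H]$.
\end{lemma}

\begin{proof}
$H$ is a filter in $\mathbb P$, because $G$ is closed upward under $\le$. Let $\mathcal D\in V_1$ be dense in $\mathbb P$ and let $d\in G$. Given $r\le_Dd$, take $r'\le d$ with $r'=_Dr$ and then $d'\le r'$ in $\mathcal D$; so $d'\le d$ and $d'\le_Dr$. Thus $\{d'\in\mathcal D:d'\le d\}$ is dense below $d$ in $\mathbb P_D$, and $G$ meets it. Hence $\mathcal D\cap G$ is dense in $\mathbb Q$, and $H$ meets $\mathcal D$. Finally $G=\{d\in\mathbb P:\exists h\in H\ h\le_Dd\}$: the right side is included in $G$ as $H\subseteq G$, and for $d\in G$ the set $\{h\in G:h\le_Dd\}\in W$ is dense in $\mathbb Q$ by Lemma~\ref{lem:basic}(c). So $G\in V_1[H]$, which gives $W[H]=V_1[H]$.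
\end{proof}

\begin{theorem}\label{thm:transfer}
Assume that in $V_1$: $D$ is a P-point, each $\mathbb P_n$ is $\sigma$-closed, $\mathbb P$ adds no new $\omega_1$-sequences of ordinals, and $\Vdash_{\mathbb P}\mathsf{PID}$. Then $\Vdash_{\mathbb P_D}\mathsf{PID}$.
\end{theorem}

We must show that $\mathsf{PID}$ descends from $W[H]$ to $W$. We first isolate what descent requires, and carry it out for $\sigma$-closed forcing.

\subsection{Descent along $\sigma$-closed forcing}

\begin{lemma}\label{lem:names}
Let $\mathbb Q'$ be a poset that adds no new $\omega_1$-sequences of ordinals and forces $\mathsf{PID}$. Let $\mathcal I$ be a P-ideal of countable subsets of $S$ containing the finite sets, for which alternative \emph{(1)} fails. Then $\mathcal I$ remains such a P-ideal after forcing with $\mathbb Q'$, and there are $\mathbb Q'$-names $\dot S_k$ $(k<\omega)$ that are forced to be orthogonal to $\mathcal I$ and to have union $S$.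
\end{lemma}

\begin{proof}
The cardinal $\omega_1$ is preserved, since a surjection from $\omega$ onto it would be a new sequence of ordinals. By Lemma~\ref{lem:seq}, sets of size at most $\aleph_1$ of ground model elements are in the ground model. So members of $\mathcal I$ acquire no new subsets and $\mathcal I$ acquires no new countable subfamilies, and $\mathcal I$ remains a P-ideal. If $A$ witnessed (1) in the extension, a subset of $A$ of size $\aleph_1$ would be in the ground model and witness (1) there. So (2) is forced, and the maximum principle provides the names.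
\end{proof}

The task is to contradict the existence of the names when (2) fails in the ground model. One builds a descending sequence of conditions forcing more and more points of one set $A\in\mathcal I$ into one $\dot S_k$, and takes a lower bound. The P-ideal property supplies a single $A$ that almost includes every member of $\mathcal I$ met during the construction.

\begin{lemma}\label{lem:closed}
Let $\mathcal I$ be a P-ideal of countable subsets of $S$, let $\mathbb C$ be a $\sigma$-closed poset, and let $Y_k(r)\subseteq S$ for $k<\omega$, $r\in\mathbb C$ satisfy: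
\begin{enumerate}
\item[(i)] $r'\le r$ implies $Y_k(r')\supseteq Y_k(r)$;
\item[(ii)] for all $r\in\mathbb C$ and $y\in S$ there are $r'\le r$ and $k$ with $y\in Y_k(r')$;
\item[(iii)] $Y_k(r)\perp\mathcal I$.
\end{enumerate}
Then $S$ is a countable union of sets orthogonal to $\mathcal I$.
\end{lemma}

\begin{proof}
Let $\hat Y_k(r)=\bigcup_{r'\le r}Y_k(r')$. This set shrinks as $r$ gets stronger, and $S=\bigcup_k\hat Y_k(r)$ for every $r$ by (ii). If each of the open sets $\{r:\hat Y_k(r)\perp\mathcal I\}$ is dense, then by $\sigma$-closure some $r^*$ lies in all of them, and $S=\bigcup_k\hat Y_k(r^*)$ is the desired decomposition.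

Otherwise fix $k$ and $r_0$ with $\hat Y_k(r)\not\perp\mathcal I$ for all $r\le r_0$. Let $N\prec H(\chi)$ be countable, for a large regular $\chi$, containing $\mathbb C,r_0,S,\mathcal I$ and the map $r\mapsto Y_k(r)$. Let $A\in\mathcal I$ satisfy $Z\subseteq^*A$ for all $Z\in\mathcal I\cap N$. Given $r_i\le r_0$ in $N$, choose by elementarity an infinite $Z_i\in\mathcal I\cap N$ with $Z_i\subseteq\hat Y_k(r_i)$. As $Z_i\cap A$ is infinite, pick $y_i\in Z_i\cap A\setminus\{y_0,\dots,y_{i-1}\}$. Since $Z_i\subseteq N$ we have $y_i\in N$, so there is $r_{i+1}\le r_i$ in $N$ with $y_i\in Y_k(r_{i+1})$. A lower bound $r_\omega$ of the $r_i$ has $y_i\in Y_k(r_\omega)\cap A$ for all $i$ by (i), contradicting (iii).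
\end{proof}

\begin{example}\label{ex:closed}
If a $\sigma$-closed poset $\mathbb C$ adds no new $\omega_1$-sequences of ordinals and forces $\mathsf{PID}$, then $\mathsf{PID}$ holds. Indeed, if (1) fails for $\mathcal I$, take names as in Lemma~\ref{lem:names} and apply Lemma~\ref{lem:closed} to $Y_k(r)=\{y:r\Vdash y\in\dot S_k\}$; clause (iii) holds as $r\Vdash Y_k(r)\subseteq\dot S_k$.
\end{example}

The quotient $\mathbb Q$ is typically not $\sigma$-closed. Suppose that $r\in G$ and $s\in\mathbb P$ have $r(n)$ and $s(n)$ incompatible for all $n$. The conditions $d_i=s\oplus_{i}1$, equal to $s$ on $\{0,\dots,i-1\}$ and trivial elsewhere, form a descending sequence in $G$. A lower bound is below $s$ everywhere, so it is incompatible with $r$ in $\mathbb P_D$ and is not in $G$. Each $d_i$ follows $s$ on a $D$-small set only, but these sets add up to $\omega$. The proof of Theorem~\ref{thm:transfer} is the construction of Lemma~\ref{lem:closed} together with a mechanism that keeps the accumulated set of deviations small.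

\subsection{Setting up the contradiction}

Assume the hypotheses of Theorem~\ref{thm:transfer}. For every $H$ that is $\mathbb Q$-generic over $W$, the models $V_1\subseteq W\subseteq W[H]=V_1[H]$ have the same $\omega_1$-sequences of ordinals. By Lemma~\ref{lem:seq}, countable sequences of elements of $V_1$, or of $W$, in the larger models are not new. So the three models have the same subsets of $\omega$, and in all of them $D$ is a P-point, each $\mathbb P_n$ is $\sigma$-closed, and $\mathbb P$ is the full product of the $\mathbb P_n$ and is $\sigma$-closed. Some closure survives in $\mathbb Q$ along a generic filter.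

\begin{lemma}\label{lem:Q}
\begin{enumerate}
\item[(a)] If $H$ is $\mathbb Q$-generic over $W$, every countable $C\subseteq H$ in $W[H]$ has a pointwise lower bound in $H$.
\item[(b)] In $W$, if $\mathcal D_k$ $(k<\omega)$ are open subsets of $\mathbb Q$ that are dense below $q_0$, then $\bigcap_k\mathcal D_k$ is dense below $q_0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $C=\{c_i:i<\omega\}\in V_1$. The set of $q\in\mathbb P$ that are below all $c_i$ or incompatible with some $c_i$ is dense: given $q$, try to choose $q\ge q_0\ge q_1\ge\cdots$ with $q_i\le c_i$; either this stops at a condition incompatible with the next $c_i$, or a lower bound is below all $c_i$. A member of $H$ in this dense set is compatible with every $c_i$, hence below all of them.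

(b) Given $q\le q_0$ in $G$, let $H\ni q$ be generic. Choose $q_k\in H\cap\mathcal D_k$ in $W[H]$ and apply (a) to $\{q\}\cup\{q_k:k<\omega\}$. The lower bound is in $G$, below $q$, and in $\bigcap_k\mathcal D_k$.
\end{proof}

Suppose toward a contradiction that in $W$ both alternatives of $\mathsf{PID}$ fail for a P-ideal $\mathcal I$ on $S$. By Lemma~\ref{lem:quotient}, $\mathbb Q$ forces $\mathsf{PID}$ over $W$, so Lemma~\ref{lem:names} gives $\mathbb Q$-names $\dot S_k$ in $W$. Let $\mathcal T=\{(q,y,k):q\in G,\ y\in S,\ q\Vdash_{\mathbb Q}y\in\dot S_k\}\in W$; below, ``$q\Vdash y\in\dot S_k$'' means $(q,y,k)\in\mathcal T$.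

Here is the plan. Fix a generic $H$ and a countable model $M$, and let $g\in H$ be a lower bound of $H\cap M$. We build conditions $p_0\ge p_1\ge\cdots$ in $G\cap M$ forcing new points of a fixed $A\in\mathcal I$ into $\dot S_k$, where $p_i$ agrees with some $h_i\in H\cap M$ off a set $F_i\in D^*$. If $F=\bigcup_iF_i$ is still in $D^*$, then the function that equals $g$ off $F$ and is a lower bound on $F$ belongs to $G$, and we have a contradiction. The deviations cannot be avoided altogether, since $H$ itself does not put infinitely many points of $A$ into $\dot S_k^H$. The P-point property gives $E\in D$ meeting each $F_i$ in a finite set. To keep $E\cap F$ small we must also push each new deviation far out, and so we study which points can be forced into $\dot S_k$ by strengthening a condition only on a prescribed set $B$ of coordinates.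

\begin{definition}
For $B\in D$, $k<\omega$ and $q\in G$ let
\[
Y^B_k(q)=\{y\in S:\exists q^y\in G\ (q^y\le q,\ q^y=q\text{ off }B,\ q^y\Vdash y\in\dot S_k)\}.
\]
Call $q$ \emph{$(k,B)$-rich} if for every $q'\le q$ in $G$ there is $q''\le q'$ in $G$ with $q''=q'$ on $B$ and $Y^B_k(q'')\not\perp\mathcal I$.
\end{definition}

So below a rich condition one can always first strengthen off $B$, without reference to any point $y$, and then force any point of an infinite member of $\mathcal I$ into $\dot S_k$ by strengthening on $B$ alone. If $q$ is $(k,B)$-rich, so is every $p\le q$ in $G$. These definitions quantify only over the sets $G,S,\mathcal I,\mathcal T$ and $\omega$, so they have the same meaning in $W$ and in $W[H]$.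

\subsection{Rich conditions}

Changes off a set $B\in D$ never lead out of $G$, so $\mathbb Q$ is $\sigma$-closed in the direction of the coordinates outside $B$. This is where Lemma~\ref{lem:closed} applies.

\begin{lemma}\label{lem:rich}
For every $B\in D$ and $q_0\in G$ there are $q\le q_0$ in $G$ and $k<\omega$ such that $q$ is $(k,B)$-rich.
\end{lemma}

\begin{proof}
Work in $W$ and suppose not. Let $\mathcal D_k$ be the set of $q'\le q_0$ in $G$ such that $Y_k^B(q'')\perp\mathcal I$ for every $q''\le q'$ in $G$ with $q''=q'$ on $B$. As no $q\le q_0$ is $(k,B)$-rich, $\mathcal D_k$ is dense below $q_0$. It is open. Let $q_1\le q'\in\mathcal D_k$ with $q_1\in G$, and let $q''\le q_1$ in $G$ agree with $q_1$ on $B$. Put $\hat q=q'\oplus_Bq''\in G$. Then $\hat q\le q'$ and $\hat q=q'$ on $B$, so $Y^B_k(\hat q)\perp\mathcal I$. Also $q''\le\hat q$, since $q''=q_1\le q'$ on $B$, and $q''=\hat q$ off $B$. So every witness $q^y$ for $q''$ is a witness for $\hat q$, and $Y^B_k(q'')\subseteq Y^B_k(\hat q)$.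

By Lemma~\ref{lem:Q}(b) fix $\bar q\in\bigcap_k\mathcal D_k$. Let $\mathbb C=\{r\in\mathbb P:r\le\bar q,\ r=\bar q\text{ on }B\}\subseteq G$, ordered pointwise. It is $\sigma$-closed: take lower bounds coordinatewise off $B$ and keep $\bar q$ on $B$. We verify the clauses of Lemma~\ref{lem:closed} for $Y_k(r)=Y^B_k(r)$. Clause (iii) holds as $\bar q\in\mathcal D_k$. For (i), let $r'\le r$ in $\mathbb C$ and let $q^y$ witness $y\in Y_k(r)$. Then $q^y\oplus_Br'\in G$ is below $q^y$, since $r'\le r=q^y$ off $B$; it is below $r'$, since $q^y\le r=r'$ on $B$; and it equals $r'$ off $B$. So it witnesses $y\in Y_k(r')$. For (ii), given $r$ and $y$ take $\hat q\le r$ in $G$ and $k$ with $\hat q\Vdash y\in\dot S_k$, and let $r'=\bar q\oplus_B\hat q$. Then $r'\in\mathbb C$, $r'\le r$, $\hat q\le r'$ and $\hat q=r'$ off $B$, so $y\in Y_k(r')$. Lemma~\ref{lem:closed} now gives alternative (2) in $W$, a contradiction.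
\end{proof}

We would like to use the sets $B=\omega\setminus m$, which push deviations beyond $m$. But $k$ depends on $B$, and the final contradiction needs one $k$. A Baire category argument provides one $k$ and sets $B_m\in D$ that converge to a set outside $D$, which serves as well as convergence to $\emptyset$. Identify $\mathcal P(\omega)$ with the Cantor space $2^\omega$.

\begin{lemma}\label{lem:Fsigma}
A nonprincipal ultrafilter $D$ on $\omega$ is not a countable union of closed subsets of $2^\omega$.
\end{lemma}

\begin{proof}
Suppose $D=\bigcup_kK_k$ with $K_k$ closed. Complementation is a homeomorphism of $2^\omega$ mapping $D$ onto $2^\omega\setminus D$, so $2^\omega$ is the union of the $K_k$ and their images. By the Baire category theorem some $K_k$ has nonempty interior. Then $D$ includes a set $\{A:A\cap m=s\}$, which contains the finite set $s$.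
\end{proof}

Fix $H$, $\mathbb Q$-generic over $W$, and work in $W[H]$ from now on.

\begin{lemma}\label{lem:k}
There are $k<\omega$, $B_\infty\in D^*$, sets $B_m\in D$ with $B_m\cap m=B_\infty\cap m$ $(m<\omega)$, and $q^*\in H$ such that $q^*$ is $(k,B_m)$-rich for all $m$.
\end{lemma}

\begin{proof}
Let $\mathcal B_k$ be the set of $B\in D$ such that some $q\in H$ is $(k,B)$-rich. For $B\in D$, the set of $q\in G$ that are $(k,B)$-rich for some $k$ is in $W$ and dense in $\mathbb Q$ by Lemma~\ref{lem:rich}. So $D=\bigcup_k\mathcal B_k$. By Lemma~\ref{lem:Fsigma} the closure of some $\mathcal B_k$ contains a set $B_\infty\notin D$. Choose $B_m\in\mathcal B_k$ with $B_m\cap m=B_\infty\cap m$, and witnesses $q_m\in H$. By Lemma~\ref{lem:Q}(a) let $q^*\in H$ be below all $q_m$.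
\end{proof}

\subsection{One step}

Let $\chi$ be a large regular cardinal and $M\prec H(\chi)$ a countable model, in $W[H]$, containing $\mathbb P,D,G,H,S,\mathcal I,\mathcal T,q^*,B_\infty$ and $\langle B_m:m<\omega\rangle$. It has the following genericity property:
\begin{equation}\label{eq:gen}
\text{if }\mathcal E\in M\cap W\text{ is dense in }\mathbb Q\text{ below some }h\in H\text{, then }\mathcal E\cap H\cap M\neq\emptyset,
\end{equation}
since $\mathcal E\cap H\ne\emptyset$ by genericity and $\mathcal E,H\in M$. Fix three objects outside the control of $M$: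
\begin{itemize}
\item $g\in H$, a pointwise lower bound of $H\cap M$, by Lemma~\ref{lem:Q}(a);
\item $A\in\mathcal I$ with $Z\subseteq^*A$ for all $Z\in\mathcal I\cap M$, as $\mathcal I$ is a P-ideal in $W[H]$;
\item $E\in D$ with $E\cap F$ finite for all $F\in D^*\cap M$, as $D$ is a P-point; replacing $E$ by $E\setminus B_\infty$, we assume $E\cap B_\infty=\emptyset$.
\end{itemize}
Then $E\cap B_m\cap m=E\cap B_\infty\cap m=\emptyset$, that is,
\begin{equation}\label{eq:far}
E\cap B_m\subseteq[m,\omega).
\end{equation}
Call $(p,h,F)$ a \emph{position} if $p\in G\cap M$, $h\in H\cap M$, $F\in D^*\cap M$, $p\le q^*$, and $p=h$ off $F$. For instance, $(q^*,q^*,\emptyset)$ is a position.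

\begin{lemma}\label{lem:step}
Let $(p,h,F)$ be a position, $m<\omega$, and $a\subseteq S$ finite. There are a position $(p^+,h^+,F^+)$ and $y\in A\setminus a$ with $p^+\le p$, $F\subseteq F^+$, $F^+\setminus F\subseteq B_m$ and $p^+\Vdash y\in\dot S_k$.
\end{lemma}

\begin{proof}
The strengthening off $B_m$ in the definition of richness comes before the choice of $y$, so a density argument lets $H$ absorb it exactly. Let $\mathcal E$ be the set of $s'\in G$ for which there is $q''\in G$ with $q''\le p$, $q''=s'$ off $F$, and $Y_k^{B_m}(q'')\not\perp\mathcal I$. It is defined by an absolute formula from parameters in $M\cap W$, so $\mathcal E\in M\cap W$.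

\emph{$\mathcal E$ is dense below $h$.} Let $s\le h$ in $G$ and put $p'=p\oplus_Fs\in G$. Off $F$ we have $s\le h=p$, so $p'\le p\le q^*$. As $q^*$ is $(k,B_m)$-rich, there is $q''\le p'$ in $G$ with $q''=p'$ on $B_m$ and $Y_k^{B_m}(q'')\not\perp\mathcal I$. Put $s'=s\oplus_{B_m\cup F}q''$, which is in $G$ as $B_m\cup F\in D$. Off $B_m\cup F$ we have $s'=q''\le p'=s$, so $s'\le s$. On $B_m\setminus F$ we have $q''=p'=s=s'$. So $q''=s'$ off $F$, and $s'\in\mathcal E$.

By \eqref{eq:gen} take $s'\in\mathcal E\cap H\cap M$. By elementarity take a witness $q''\in M$ and an infinite $Z\in\mathcal I\cap M$ with $Z\subseteq Y_k^{B_m}(q'')$. As $Z\subseteq^*A$, pick $y\in Z\cap A\setminus a$. Since $Z\subseteq M$, we have $y\in M$, so there is $q^y\in G\cap M$ with $q^y\le q''$, $q^y=q''$ off $B_m$, and $q^y\Vdash y\in\dot S_k$.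

This second strengthening is absorbed by $H$ only modulo $D$. By Lemma~\ref{lem:basic}(c), the set $\{h'\in G:h'\le s',\ h'\le_Dq^y\}\in M\cap W$ is dense below $s'$, so by \eqref{eq:gen} it contains some $h^+\in H\cap M$. Let $F'=\{n\notin F:h^+(n)\not\le q^y(n)\}\in D^*\cap M$. For $n\notin F\cup B_m$ we have $h^+(n)\le s'(n)=q''(n)=q^y(n)$, so $F'\subseteq B_m$. Put $F^+=F\cup F'$ and $p^+=q^y\oplus_{F^+}h^+\in G\cap M$. Off $F^+$ we have $h^+\le q^y$ by the definition of $F'$. So $p^+\le q^y\le q''\le p$, and $p^+\Vdash y\in\dot S_k$.
\end{proof}

\subsection{Two interleaved sequences}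

By \eqref{eq:far} and the choice of $E$, a step with parameter $m$ adds to $E\cap F$ a finite set inside $[m,\omega)$. A single sequence of steps thus confines $E\cap\bigcup_iF_i$ to a union of finite intervals, but such a union may be in $D$. Two sequences that take turns are confined to disjoint unions of intervals, and these cannot both be in $D$.

\begin{proof}[Proof of Theorem~\ref{thm:transfer}]
Let $(p_0,h_0,F_0)=(p_1,h_1,F_1)=(q^*,q^*,\emptyset)$ and $n_0=0$. At stage $j<\omega$ apply Lemma~\ref{lem:step} to the position $(p_j,h_j,F_j)$ with $m=n_j$ and $a=\{y_i:i<j\}$, to get a position $(p_{j+2},h_{j+2},F_{j+2})$ and a point $y_j\in A$. Since $E\cap F_{j+2}$ is finite, choose $n_{j+1}>n_j$ above all its elements. As $F_{j+2}\setminus F_j\subseteq B_{n_j}$, \eqref{eq:far} gives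
\[
E\cap(F_{j+2}\setminus F_j)\subseteq[n_j,n_{j+1}).
\]
For $\varepsilon\in\{0,1\}$ let $F^\varepsilon$ be the union of the $F_j$ with $j\equiv\varepsilon\pmod2$. Since $F_\varepsilon=\emptyset$, the set $E\cap F^\varepsilon$ is included in the union of the intervals $[n_j,n_{j+1})$ with $j\equiv\varepsilon$. Hence $E\cap F^0\cap F^1=\emptyset$, and $F^\varepsilon\in D^*$ for some $\varepsilon$, which we fix.

For $n\in F^\varepsilon$ let $p_\omega(n)$ be a lower bound in $\mathbb P_n$ of the descending sequence $\langle p_j(n):j\equiv\varepsilon\rangle$, and for $n\notin F^\varepsilon$ let $p_\omega(n)=g(n)$. Then $p_\omega\in\mathbb P$, as $\mathbb P$ is the full product in $W[H]$, and $p_\omega=_Dg$, so $p_\omega\in G$. For $n\notin F^\varepsilon$ and $j\equiv\varepsilon$ we have $g(n)\le h_j(n)=p_j(n)$. So $p_\omega\le p_j$ for all $j\equiv\varepsilon$, and therefore $p_\omega\Vdash y_j\in\dot S_k$ for all $j\equiv\varepsilon$. The $y_j$ are distinct elements of $A\in\mathcal I$. So the condition $p_\omega\in\mathbb Q$ forces over $W$ that $\dot S_k\cap A$ is infinite, whereas $\dot S_k$ is forced to be orthogonal to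 $\mathcal I$.
\end{proof}

The P-point property was used only to obtain $E$. The $\sigma$-closure of the $\mathbb P_n$ was used in Lemmas~\ref{lem:Q} and~\ref{lem:rich} and for $p_\omega$. The absence of new $\omega_1$-sequences, as opposed to $\omega$-sequences, was needed only to exclude alternative (1) in Lemma~\ref{lem:names}.

\section{A model of $\mathsf{PID}$ with an indecomposable ultrafilter on $\aleph_\omega$}\label{sec:model}

We collapse cardinals so that measurable cardinals $\kappa_n$ become $\aleph_{3+2n}$, obtaining $V_1$. The measure on $\kappa_n$ is destroyed, but a further collapse $\mathbb P_n$ adds an ultrafilter $u_n$ on $\mathcal P(\kappa_n)^{V_1}$ with the completeness of a measure. Forcing with $\mathbb P=\prod_n\mathbb P_n$ adds all $u_n$, but it also collapses each $\kappa_n$ and thereby adds subsets of $\kappa_n$ that $u_n$ does not measure. The $D$-sum of the $u_n$ needs answers only for $D$-many $n$, and these are supplied by a generic filter for $\mathbb P_D$. Since $\mathbb P_D$ does not see finitely many coordinates, it inherits the closure of every tail of the product, and adds no subsets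 of $\sup_n\kappa_n$.

\subsection{Facts about $\mathsf{PFA}$}

A poset is \emph{proper} if it preserves stationary subsets of $[\lambda]^\omega$ for every uncountable $\lambda$. $\mathsf{PFA}$ states that for every proper poset and every family of $\aleph_1$ dense subsets there is a filter meeting all of them; $\mathsf{MA}_{\aleph_1}$ is the same statement for ccc posets. We use these standard facts: ccc posets and $\sigma$-closed posets are proper, so $\mathsf{PFA}$ implies $\mathsf{MA}_{\aleph_1}$; a two-step iteration of proper posets is proper; $\mathsf{PFA}$ implies $2^{\aleph_0}=\aleph_2$; and $\mathsf{MA}_{\aleph_1}$ implies that every $\subseteq^*$-decreasing sequence of infinite subsets of $\omega$ of length less than $\omega_2$ has an infinite \emph{pseudointersection}, a set almost included in every term.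

\begin{lemma}\label{lem:ppoint}
$\mathsf{PFA}$ implies that there is a P-point.
\end{lemma}

\begin{proof}
List $\mathcal P(\omega)$ as $\langle Z_\alpha:\alpha<\omega_2\rangle$. Build a $\subseteq^*$-decreasing sequence $\langle A_\alpha:\alpha<\omega_2\rangle$ of infinite sets: $A_0=\omega$; $A_{\alpha+1}$ is one of $A_\alpha\cap Z_\alpha$, $A_\alpha\setminus Z_\alpha$ that is infinite; at limits take an infinite pseudointersection. Then $D=\{A:\exists\alpha\ A_\alpha\subseteq^*A\}$ is an ultrafilter containing the cofinite sets. Given $A^i\in D$ witnessed by $\alpha_i$ $(i<\omega)$, let $\alpha=\sup_i\alpha_i<\omega_2$; then $A_\alpha\in D$ and $A_\alpha\subseteq^*A^i$ for all $i$.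
\end{proof}

A subset of a poset is \emph{directed} if any two members have a common lower bound in it.

\begin{lemma}\label{lem:PFA}
If $\mathsf{PFA}$ holds and every directed subset of $\mathbb F$ of size at most $\aleph_1$ has a lower bound, then $\mathbb F$ forces $\mathsf{PFA}$.
\end{lemma}

\begin{proof}
$\mathbb F$ is $\sigma$-closed, hence proper and $\omega_1$-preserving. Let $p$ force that $\dot{\mathbb R}$ is proper and that $\dot{\mathcal D}_\xi\subseteq\dot{\mathbb R}$ $(\xi<\omega_1)$ are dense. Let $\mathbb F\restriction p$ be the part of $\mathbb F$ below $p$. The iteration $(\mathbb F\restriction p)*\dot{\mathbb R}$ is proper, and the sets $\{(q,\dot r):q\Vdash\dot r\in\dot{\mathcal D}_\xi\}$ are dense in it. Let $K$ be a filter meeting all of them. Choose one element of $K$ in each, and close under a choice of common lower bounds in $K$, to get a directed $K_0\subseteq K$ of size at most $\aleph_1$. The first coordinates of $K_0$ form a directed set; let $p^*\le p$ be a lower bound. If $(q'',\dot r'')\le(q,\dot r),(q',\dot r')$ in $K_0$, then $p^*\le q''\Vdash\dot r''\le\dot r,\dot r'$. So $p^*$ forces that the second coordinates of $K_0$ form a directed subset of $\dot{\mathbb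 R}$ meeting every $\dot{\mathcal D}_\xi$, and its upward closure is the required filter.
\end{proof}

\subsection{The forcing, and $\mathsf{PID}$ in $W$}

Let $V\models\mathsf{PFA}$ and let $\kappa_0<\kappa_1<\cdots$ be measurable; they are inaccessible, so above $\omega_2$. Let $j_n:V\to N_n$ be the ultrapower embedding of a normal ultrafilter on $\kappa_n$. Recall that $j_n$ is elementary, is the identity on $V_{\kappa_n}$, satisfies $j_n(\kappa_n)>\kappa_n$, and that $N_n$ is closed under $\kappa_n$-sequences. Let $\kappa=\sup_n\kappa_n$, $\rho_0=\omega_2$ and $\rho_{n+1}=\kappa_n^+$, computed in $V$; so $\rho_n<\kappa_n<\rho_{n+1}$.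

For a regular $\rho$ and a set $I$ of ordinals, $\operatorname{Col}(\rho,I)$ is the poset of partial functions $p$ with $|p|<\rho$, $\operatorname{dom}(p)\subseteq I\times\rho$ and $p(\alpha,\xi)<\alpha$, ordered by reverse inclusion. The union of a directed family of fewer than $\rho$ conditions is a condition, and a generic filter adds a surjection from $\rho$ onto each nonzero $\alpha\in I$. For $I=\lambda$ we write $\operatorname{Col}(\rho,{<}\lambda)$; if $\lambda>\rho$ is inaccessible, this L\'evy collapse is a subset of $V_\lambda$ of size $\lambda$ and is $\lambda$-c.c., meaning that all antichains have size less than $\lambda$. In $V$ let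
\[
\mathbb L=\prod_n\operatorname{Col}(\rho_n,{<}\kappa_n),\qquad\mathbb P_n=\operatorname{Col}(\rho_n,[\kappa_n,j_n(\kappa_n))),\qquad\mathbb P=\prod_n\mathbb P_n,
\]
with full supports, and let $D\in V$ be a P-point. Let $L\times G$ be $\mathbb L\times\mathbb P_D$-generic over $V$, and put $V_1=V[L]$, $W=V_1[G]$. Let $\mathbb L_{<m}$, $\mathbb L_{\ge m}$, $\mathbb P_{\ge m}$ be the products over $n<m$ and $n\ge m$, and let $L_{<m}$ be the projection of $L$ to $\mathbb L_{<m}$; here $\mathbb L_{<0}$ is trivial. By the product lemma, a filter $K\times K'$ is $\mathbb A\times\mathbb B$-generic over $V$ if and only if $K$ is $\mathbb A$-generic over $V$ and $K'$ is $\mathbb B$-generic over $V[K]$. In particular $G$ is $\mathbb P_D$-generic over $V_1$.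

\begin{proposition}\label{prop:PID}
$W\models\mathsf{PID}$.
\end{proposition}

\begin{proof}
Since $\rho_n\ge\omega_2$, coordinatewise unions show that in $V$ every directed subset of $\mathbb L\times\mathbb P$ of size at most $\aleph_1$ has a lower bound; in particular $\mathbb L\times\mathbb P$ is ${<}\omega_2$-closed. Let $H$ be $\mathbb P$-generic over $V_1$. Then $V_1[H]=V[L\times H]$ satisfies $\mathsf{PFA}$ by Lemma~\ref{lem:PFA}, hence $\mathsf{PID}$, and all its $\omega_1$-sequences of ordinals are in $V$. By Lemma~\ref{lem:seq}, $V_1$ has no new countable sequences of elements of $V$. So in $V_1$, $D$ is a P-point, each $\mathbb P_n$ is $\sigma$-closed, $\mathbb P$ is the full product of the $\mathbb P_n$ and $\mathbb P_D$ is its reduced product. All hypotheses of Theorem~\ref{thm:transfer} hold in $V_1$.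
\end{proof}

\subsection{Cardinals in $W$}

Recall Easton's lemma: if $\rho$ is regular and uncountable, $\mathbb A$ is $\rho$-c.c., $\mathbb B$ is ${<}\rho$-closed and $K\times K'$ is $\mathbb A\times\mathbb B$-generic over $V$, then every function in $V[K\times K']$ from an ordinal below $\rho$ to the ordinals lies in $V[K]$.

\begin{lemma}\label{lem:E}
For every $m<\omega$, every function in $W$ from an ordinal below $\rho_m$ to the ordinals lies in $V[L_{<m}]$.
\end{lemma}

\begin{proof}
Order $\mathbb P_{\ge m}$ by $\le_D$, using that $[m,\omega)\in D$, and let $G_m=\{d\restriction[m,\omega):d\in G\}$. Since $d\le_Dd'$ depends only on the restrictions of $d,d'$ to $[m,\omega)$, the set $G_m$ is a filter, preimages of dense sets under restriction are dense in $\mathbb P_D$, and $G=\{d\in\mathbb P:d\restriction[m,\omega)\in G_m\}$. So $G_m$ is $(\mathbb P_{\ge m},\le_D)$-generic over $V_1$ and $W=V_1[G_m]$. Lemma~\ref{lem:quotient}, with index set $[m,\omega)$, gives $H_m$ that is $\mathbb P_{\ge m}$-generic over $V_1$ with $W\subseteq V_1[H_m]=V[L\times H_m]$. This is an extension of $V$ by $\mathbb L_{<m}\times(\mathbb L_{\ge m}\times\mathbb P_{\ge m})$.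 The first factor has size less than $\rho_m$: it is trivial for $m=0$ and has size $\kappa_{m-1}$ for $m\ge1$. So it is $\rho_m$-c.c. The second factor is ${<}\rho_m$-closed. Easton's lemma applies.
\end{proof}

\begin{proposition}\label{prop:card}
\begin{enumerate}
\item[(a)] $V$, $V_1$ and $W$ have the same $\omega_1$-sequences of ordinals.
\item[(b)] In $V_1$ and in $W$, the infinite cardinals below $\kappa$ are $\omega,\omega_1,\rho_0,\kappa_0,\rho_1,\kappa_1,\dots$, all regular; so $\kappa_n=\aleph_{3+2n}$ and $\kappa=\aleph_\omega$.
\item[(c)] $\mathcal P(\kappa_n)^W=\mathcal P(\kappa_n)^{V_1}=\mathcal P(\kappa_n)^{V[L_{<n+1}]}$, and $\aleph_\omega$ is a strong limit in $W$.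
\item[(d)] Every function in $W$ from an ordinal $\le\kappa$ to the ordinals lies in $V_1$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) is Lemma~\ref{lem:E} for $m=0$.

(b) If $\omega_1$ or $\omega_2=\rho_0$ were not regular in $W$, a cofinal map from a smaller ordinal would lie in $V$ by the case $m=0$. The poset $\mathbb L_{<n+1}=\mathbb L_{<n}\times\operatorname{Col}(\rho_n,{<}\kappa_n)$ is $\kappa_n$-c.c.: since $|\mathbb L_{<n}|<\kappa_n$, an antichain of size $\kappa_n$ would have $\kappa_n$ members with the same first coordinate, giving an antichain of size $\kappa_n$ in the L\'evy collapse. So $\kappa_n$ and $\rho_{n+1}$ are regular in $V[L_{<n+1}]$. A cofinal map in $W$ from a smaller ordinal into either of them would lie in $V[L_{<n+1}]$ by Lemma~\ref{lem:E}; so they are regular in $W$ and in $V_1\subseteq W$. Ordinals strictly between $\rho_n$ and $\kappa_n$ are collapsed by $L$, and those strictly between $\kappa_n$ and $\rho_{n+1}$ are not cardinals in $V$.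

(c) The equalities follow from Lemma~\ref{lem:E} with $m=n+1$. Every subset of $\kappa_n$ in $V[L_{<n+1}]$ is the value of a nice name, given by a $\kappa_n$-sequence of antichains of $\mathbb L_{<n+1}$. As $|\mathbb L_{<n+1}|=\kappa_n$, there are at most $(2^{\kappa_n})^V<\kappa_{n+1}$ such names in $V$. So $|\mathcal P(\kappa_n)|<\kappa$ in $W$ for all $n$.

(d) It suffices to treat $s$ with domain $\kappa$. Each $s\restriction\kappa_n$ is in $V[L_{<n+1}]\subseteq V_1$, and $\langle s\restriction\kappa_n:n<\omega\rangle\in V_1$ by (a) and Lemma~\ref{lem:seq}.
\end{proof}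

\subsection{Generic ultrafilters on $\kappa_n$}

We use the standard lifting criterion: if $j:V\to N$ is elementary, $K$ is $\mathbb A$-generic over $V$, $K^+$ is $j(\mathbb A)$-generic over $N$ and $j[K]\subseteq K^+$, then $j^+(\dot x^K)=j(\dot x)^{K^+}$ defines an elementary embedding $j^+:V[K]\to N[K^+]$ extending $j$. The poset $\mathbb P_n$ was chosen to be exactly the part of $j_n(\mathbb L_{<n+1})$ that $L_{<n+1}$ does not cover.

\begin{lemma}\label{lem:un}
In $V_1$ there is a sequence $\langle\dot u_n:n<\omega\rangle$ of $\mathbb P_n$-names such that $\mathbb P_n$ forces over $V_1$: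
\begin{enumerate}
\item[(a)] $\dot u_n$ is an ultrafilter on the Boolean algebra $\mathcal P(\kappa_n)^{V_1}$;
\item[(b)] no bounded subset of $\kappa_n$ is in $\dot u_n$;
\item[(c)] for every $g:\kappa_n\to\theta$ in $V_1$ with $\theta<\kappa_n$, some fiber $g^{-1}\{\xi\}$ is in $\dot u_n$.
\end{enumerate}
\end{lemma}

\begin{proof}
Since $\mathbb L_{<n}\in V_{\kappa_n}$ and $\rho_n<\kappa_n$, we have $j_n(\mathbb L_{<n+1})=\mathbb L_{<n}\times\operatorname{Col}(\rho_n,{<}j_n(\kappa_n))^{N_n}$. Conditions of the collapse are sets of fewer than $\rho_n$ triples of ordinals, so by the closure of $N_n$ it is the same in $N_n$ and in $V$. Splitting the domain of a condition at $\kappa_n$ gives an isomorphism $j_n(\mathbb L_{<n+1})\cong\mathbb L_{<n+1}\times\mathbb P_n$, under which $j_n(p)=p$ corresponds to $(p,\emptyset)$ for $p\in\mathbb L_{<n+1}\subseteq V_{\kappa_n}$.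

Let $K$ be $\mathbb P_n$-generic over $V_1$, hence over $V[L_{<n+1}]$. Then $L_{<n+1}\times K$ is generic over $V$, so the corresponding filter $K^+$ on $j_n(\mathbb L_{<n+1})$ is generic over $N_n\subseteq V$, and $j_n[L_{<n+1}]\subseteq K^+$. Let $j_n^+:V[L_{<n+1}]\to N_n[K^+]$ be the lift. By Proposition~\ref{prop:card}(c) we may define
\[
u_n=\{A\in\mathcal P(\kappa_n)^{V_1}:\kappa_n\in j_n^+(A)\}.
\]
Clause (a) holds because $j_n^+$ preserves Boolean operations and $\kappa_n\in j_n^+(\kappa_n)$. If $A\subseteq\beta<\kappa_n$, then $j_n^+(A)\subseteq j_n(\beta)=\beta$, which gives (b). For (c), $g\in V[L_{<n+1}]$ by Lemma~\ref{lem:E}. Let $\xi=j_n^+(g)(\kappa_n)<j_n(\theta)=\theta$. Then $j_n(\xi)=\xi$, so $\kappa_n\in j_n^+(g)^{-1}\{\xi\}=j_n^+(g^{-1}\{\xi\})$.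

Finally, let $\mathcal N_n\in V$ be the set of nice $\mathbb L_{<n+1}$-names for subsets of $\kappa_n$. Then $u_n=\{\dot x^{L_{<n+1}}:\dot x\in\mathcal N_n,\ \kappa_n\in j_n(\dot x)^{K^+}\}$ is defined uniformly from $L_{<n+1}$, $K$ and the set $j_n\restriction\mathcal N_n$, and $\langle j_n\restriction\mathcal N_n:n<\omega\rangle\in V$. So a sequence of names exists in $V_1$.
\end{proof}

\subsection{The sum of the generic ultrafilters}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By Propositions~\ref{prop:PID} and~\ref{prop:card}, it remains to find in $W$ a uniform indecomposable ultrafilter on $\kappa=\aleph_\omega$. Every $A\subseteq\kappa$ in $W$ is in $V_1$ by Proposition~\ref{prop:card}(d). For $d\in\mathbb P$ let $\|A\|_d=\{n:d(n)\Vdash^{V_1}_{\mathbb P_n}A\cap\kappa_n\in\dot u_n\}$, and define in $W$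
\[
A\in U\iff\exists d\in G\ \ \|A\|_d\in D .
\]
We use that a set in $V_1$ that is dense in $\mathbb P$ is dense in $\mathbb P_D$, and so meets $G$.

\emph{$U$ is an ultrafilter.} The set of $d$ such that every $d(n)$ decides ``$A\cap\kappa_n\in\dot u_n$'' is in $V_1$ and dense in $\mathbb P$. For such $d\in G$, Lemma~\ref{lem:un}(a) gives $\|A\|_d\cup\|\kappa\setminus A\|_d=\omega$, so $A\in U$ or $\kappa\setminus A\in U$. If $d,d'\in G$ witness $A,A'\in U$, take $d''\in G$ with $d''\le_Dd,d'$. Then $\|A\cap A'\|_{d''}$ contains every $n\in\|A\|_d\cap\|A'\|_{d'}$ with $d''(n)\le d(n),d'(n)$, so it is in $D$. If $A\subseteq A'$, then $\|A\|_d\subseteq\|A'\|_d$; and $\|\emptyset\|_d=\emptyset$.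

\emph{$U$ is uniform.} Let $|A|=\lambda<\kappa$ in $W$. A bijection from $\lambda$ onto $A$ is in $V_1$ by Proposition~\ref{prop:card}(d). For $\kappa_n>\lambda$ the set $A\cap\kappa_n$ has size less than $\kappa_n$ in $V_1$, where $\kappa_n$ is regular, so it is bounded in $\kappa_n$. By Lemma~\ref{lem:un}(b), $\|A\|_d$ is finite for every $d$, and $A\notin U$.

\emph{$U$ is indecomposable.} Let $\aleph_1\le\theta<\kappa$ and $g:\kappa\to\theta$ in $W$; then $g\in V_1$. Fix $m$ with $\theta<\kappa_m$. By Lemma~\ref{lem:un}(c), the set of $d$ such that for every $n\ge m$ there is $\xi_n<\theta$ with $d(n)\Vdash\{x<\kappa_n:g(x)=\xi_n\}\in\dot u_n$ is dense in $\mathbb P$, and it is in $V_1$. Take such a $d\in G$ and let $Z=\{\xi_n:n\ge m\}$. Then $|Z|\le\aleph_0<\theta$ and $\|g^{-1}[Z]\|_d\supseteq[m,\omega)\in D$, so $g^{-1}[Z]\in U$.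
\end{proof}

\begin{remark}
By Theorem~\ref{thm:A}, $\mathsf{MRP}$ fails in $W$. On the other hand $W\models\mathsf{MA}_{\aleph_1}+2^{\aleph_0}=\aleph_2$. The value of the continuum holds because $V$ and $W$ have the same reals and the same $\omega_1,\omega_2$. For $\mathsf{MA}_{\aleph_1}$ it suffices to consider posets of size at most $\aleph_1$: given a ccc poset and $\aleph_1$ dense sets, intersect them with an elementary submodel of size $\aleph_1$ of a large $H(\chi)$ that contains the poset and each dense set; compatibility and density are preserved by elementarity. In $W$, a ccc poset whose underlying set is included in $\omega_1$, together with $\aleph_1$ dense sets, is coded by subsets of $\omega_1\times\omega_1$, so it lies in $V$ by Proposition~\ref{prop:card}(a). It is ccc in $V$, since an uncountable antichain in $V$ would be one in $W$, and $\mathsf{MA}_{\aleph_1}$ in $V$ gives the filter. So even $\mathsf{PID}+\mathsf{MA}_{\aleph_1}+2^{\aleph_0}=\aleph_2$ does not imply the conclusion of the question.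
\end{remark}

\begin{thebibliography}{1}

\bibitem{LRZ}
Chris Lambie-Hanson, Assaf Rinot, Jing Zhang,
\emph{Squares, ultrafilters and forcing axioms},
arXiv:2401.15693 (2024).

\end{thebibliography}
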